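\title{Every shift has a characteristic measure}

\begin{abstract}
A characteristic measure of a shift over a finite alphabet is a Borel probability measure that is invariant under every automorphism of the shift. We show that every shift has a characteristic measure, and that it can be chosen to be a measure of maximal entropy. The proof treats the passage from a measure of maximal entropy to a sampled word as a noisy channel. The capacity of this channel is sublinear in the length of the word, automorphisms almost preserve it, and strict concavity of entropy then produces almost invariant measures. The same method gives a fixed-point theorem for closed convex sets of invariant measures, for shifts and for all expansive homeomorphisms of compact metrizable spaces.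
\end{abstract}

\section{Introduction}

Let $A$ be a nonempty finite alphabet, give $A^{\mathbb Z}$ the product topology, and let $\sigma$ be the shift map, $(\sigma x)_j=x_{j+1}$. A \emph{shift} is a nonempty closed set $\Sigma\subset A^{\mathbb Z}$ with $\sigma\Sigma=\Sigma$. An \emph{automorphism} of $\Sigma$ is a homeomorphism $\varphi\colon\Sigma\to\Sigma$ that commutes with $\sigma$, and the automorphisms form a group $\operatorname{Aut}(\Sigma)$. A Borel probability measure $\nu$ on $\Sigma$ is \emph{characteristic} if $\varphi_*\nu=\nu$ for all $\varphi\in\operatorname{Aut}(\Sigma)$. Since $\sigma$ is itself an automorphism, a characteristic measure is a shift-invariant measure that gives equal mass to any two sets related by a symmetry of the system. The following question comes from the paper of Frisch and Tamuz \cite{FT}.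

\medskip
\noindent\textbf{Question.} \emph{Does every shift admit a characteristic measure?}
\medskip

In four cases the answer is immediate. Automorphisms permute the shift-invariant probability measures and preserve their entropy, so a unique invariant measure, or a unique measure of maximal entropy, is characteristic. If $\Sigma$ has a point of period $p$, automorphisms permute the finite set $\{x:\sigma^px=x\}$, and the uniform measure on it is characteristic. If $\operatorname{Aut}(\Sigma)$ is amenable, its action on the compact convex set of probability measures on $\Sigma$ has a fixed point. These arguments use either an object that is unique or finite, or a property of the abstract group. The group is not amenable in general: $\operatorname{Aut}(\{0,1\}^{\mathbb Z})$ contains the free group on two generators. And a shift with no periodic point and many measures of maximal entropy offers no evident canonical object. One might therefore expect a counterexample, all the more because the question fails for general homeomorphisms of the Cantor set (Example~\ref{ex:cantor}). What speaks for a positive answer is that automorphisms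 of a shift are local: a window of $x$ can be read from a window of $\varphi(x)$ that is longer by a bounded amount. This is enough.

\begin{theorem}\label{thm:main}
Every shift $\Sigma$ has an $\operatorname{Aut}(\Sigma)$-invariant Borel probability measure. It can be chosen to be a measure of maximal entropy.
\end{theorem}

For a compact metrizable space $X$ let $\mathcal P(X)$ be the set of Borel probability measures with the weak* topology, and for a homeomorphism $T$ of $X$ let $\mathcal P_T(X)$ be the subset of $T$-invariant measures. If $\Gamma$ is a group of homeomorphisms of $X$, a set $M\subset\mathcal P(X)$ is \emph{$\Gamma$-invariant} if $\varphi_*M\subset M$ for all $\varphi\in\Gamma$. The method gives a fixed-point property of the kind that amenable groups enjoy.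

\begin{theorem}\label{thm:fixed}
Let $\Sigma$ be a shift, let $\Gamma$ be any subgroup of $\operatorname{Aut}(\Sigma)$, and let $M\subset\mathcal P_\sigma(\Sigma)$ be nonempty, closed, convex and $\Gamma$-invariant. Then $M$ contains a $\Gamma$-invariant measure, which can be chosen to maximize entropy among the elements of $M$. Consequently, if $\sigma\in\Gamma$, every nonempty closed convex $\Gamma$-invariant set $K\subset\mathcal P(\Sigma)$ contains a $\Gamma$-invariant measure.
\end{theorem}

A homeomorphism $T$ of a compact metrizable space $X$ is \emph{expansive} if, for a compatible metric $d$, there is $c>0$ such that $d(T^jx,T^jy)<c$ for all $j\in\mathbb Z$ implies $x=y$. Shifts are expansive: take $d(x,y)=2^{-\min\{|j|\,:\,x_j\ne y_j\}}$ and $c=1$.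

\begin{theorem}\label{thm:expansive}
Let $T$ be an expansive homeomorphism of a nonempty compact metrizable space $X$, let $\Gamma$ be any group of homeomorphisms of $X$ commuting with $T$, and let $M\subset\mathcal P_T(X)$ be nonempty, closed, convex and $\Gamma$-invariant. Then $M$ contains a $\Gamma$-invariant measure, which can be chosen of maximal entropy in $M$. In particular, $(X,T)$ has a measure of maximal entropy that is invariant under all homeomorphisms commuting with $T$.
\end{theorem}

Section~\ref{sec:background} recalls the facts on entropy that we use. Section~\ref{sec:capacity} introduces the capacity of a set of measures and computes it in examples. Section~\ref{sec:criterion} proves a fixed-point criterion in terms of capacity, which Sections~\ref{sec:shifts} and~\ref{sec:expansive} apply to shifts and to expansive homeomorphisms. Section~\ref{sec:sharp} shows what fails when hypotheses are dropped.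

\section{Entropy and information}\label{sec:background}

\subsection{Finite random variables}
Logarithms are natural. For a probability vector $q$ on a finite set, $H(q)=-\sum_a q_a\log q_a$; this function is continuous and concave. For random variables $U,V$ with finitely many values, $H(U)$ is the entropy of the law of $U$, the conditional entropy $H(U\mid V)$ is the average over the values $v$ of $V$ of the entropy of the law of $U$ given $V=v$, and the \emph{mutual information} is
\[
I(U;V)=H(U)-H(U\mid V)=H(V)-H(V\mid U)\ge0 .
\]
We use freely that $H(U)$ is at most the logarithm of the number of values of $U$, that $H(U,V)=H(V)+H(U\mid V)$, that conditioning on more variables does not increase entropy, and that $H(U_1,\dots,U_k\mid V)\le\sum_jH(U_j\mid V)$. We also need five specific facts.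

\begin{itemize}
\item[(E1)] \emph{Data processing.} If $\Theta$ and $V$ are conditionally independent given $W$, for instance if $V$ is a function of $W$, then $I(\Theta;V)\le I(\Theta;W)$. Indeed, $H(\Theta\mid V)\ge H(\Theta\mid V,W)=H(\Theta\mid W)$.
\item[(E2)] \emph{Substitution.} $I(\Theta;U)\le I(\Theta;U')+H(U\mid U')$. Indeed, by (E1), $I(\Theta;U)\le H(U,U')-H(U,U'\mid\Theta)\le H(U')+H(U\mid U')-H(U'\mid\Theta)$.
\item[(E3)] \emph{Fano's inequality.} Let $\beta_N(e)=-e\log e-(1-e)\log(1-e)+e\log N$, which is increasing on $[0,\frac12]$. If $U,U'$ take values in a set of size $N$ and $P(U\ne U')\le e\le\frac12$, then $H(U\mid U')\le\beta_N(e)$. Indeed, if $E$ is the indicator of $\{U\ne U'\}$, then $H(U\mid U')\le H(E)+H(U\mid E,U')\le H(E)+P(E=1)\log N$.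
\item[(E4)] \emph{Strict concavity.} For probability vectors $q,q'$ and $s=\frac12(q+q')$,
\[
H(s)-\tfrac12H(q)-\tfrac12H(q')\ge\tfrac18\|q-q'\|_1^2 .
\]
Since $H(s)=-\frac12\sum_a q_a\log s_a-\frac12\sum_aq'_a\log s_a$, the left side equals $\frac12D(q\|s)+\frac12D(q'\|s)$, where $D(q\|s)=\sum_aq_a\log(q_a/s_a)$ is relative entropy. Pinsker's inequality $D(q\|s)\ge\frac12\|q-s\|_1^2$ and $\|q-s\|_1=\|q'-s\|_1=\frac12\|q-q'\|_1$ give the bound.
\item[(E5)] \emph{Optimal coupling.} For probability vectors $q,q'$ on $A$ and $\tau=\frac12\|q-q'\|_1$, put
\[
c(a,a')=\min(q_a,q'_a)\,1_{a=a'}+\tau^{-1}(q_a-q'_a)^+(q'_{a'}-q_{a'})^+ ,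
\]
omitting the second term if $\tau=0$. Since $\sum_a(q_a-q'_a)^+=\sum_a(q'_a-q_a)^+=\tau$, this is a probability on $A\times A$ with marginals $q$ and $q'$ and mass $\tau$ off the diagonal. It is a Borel function of $(q,q')$.
\end{itemize}

\subsection{Invariant measures}
Let $T$ be a homeomorphism of a nonempty compact metrizable space $X$. The set $\mathcal P(X)$ is compact and convex. If $K\subset\mathcal P(X)$ is nonempty, closed, convex and $T_*K\subset K$, then $K$ contains a $T$-invariant measure; this is a case of the Markov--Kakutani theorem, and any limit point of $\frac1L\sum_{j<L}T^j_*\kappa$ with $\kappa\in K$ will do. In particular $\mathcal P_T(X)$ is nonempty, compact and convex.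

Let $\mu\in\mathcal P_T(X)$ and let $x$ have law $\mu$. For a finite Borel partition $\mathcal Q$ of $X$ let $Q_j$ be the cell containing $T^jx$, and put $h(\mu,\mathcal Q)=\lim_L\frac1LH(Q_0,\dots,Q_{L-1})$. The limit exists by Fekete's lemma: if $a_{L+L'}\le a_L+a_{L'}$, then $a_L/L\to\inf_La_L/L$. The \emph{entropy} of $\mu$ is $h(\mu)=\sup_{\mathcal Q}h(\mu,\mathcal Q)$. If a homeomorphism $\varphi$ commutes with $T$, then $\varphi_*\mu\in\mathcal P_T(X)$ and $h(\varphi_*\mu)=h(\mu)$, because $\varphi$ carries partitions to partitions. Entropy is an affine function on $\mathcal P_T(X)$ \cite[Theorem 8.1]{Walters}. By the variational principle \cite[Theorem 8.6]{Walters}, $\sup_\mu h(\mu)$ is the topological entropy of $T$, and a \emph{measure of maximal entropy} is an invariant measure that attains this supremum.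

For $\mu\in\mathcal P(A^{\mathbb Z})$ let $\mu_n$ be the law of the window $x|_{[-n,n]}$, let $H_n(\mu)=H(\mu_n)$, and let $H^{[L]}(\mu)$ be the entropy of $x|_{[0,L)}$. The maps $\mu\mapsto\mu_n$ are affine and continuous, they determine $\mu$, and they generate the weak* topology. If $\mu$ is $\sigma$-invariant, then $H_n(\mu)=H^{[2n+1]}(\mu)$, the sequence $H^{[L]}(\mu)$ is subadditive in $L$, and the Kolmogorov--Sinai theorem gives
\begin{equation}\label{eq:KS}
h(\mu)=\lim_L\frac{H^{[L]}(\mu)}{L}=\inf_L\frac{H^{[L]}(\mu)}{L}.
\end{equation}
As an infimum of continuous functions, $h$ is upper semicontinuous on $\mathcal P_\sigma(A^{\mathbb Z})$. For a shift $\Sigma$, let $N_n$ be the number of words of length $2n+1$ that occur in $\Sigma$; the topological entropy of $\Sigma$ is $h(\Sigma)=\lim_n\frac{\log N_n}{2n+1}$.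

Finally, let $\varphi\in\operatorname{Aut}(\Sigma)$. The map $y\mapsto(\varphi^{-1}y)_0$ is continuous from a compact set to a finite set, so it depends only on $y|_{[-r,r]}$ for some $r\ge1$; this is the Curtis--Hedlund--Lyndon theorem. We call such an $r$ a \emph{radius} of $\varphi^{-1}$. As $\varphi$ commutes with $\sigma$,
\begin{equation}\label{eq:CHL}
x|_{[-n,n]}\ \text{ is a function of }\ \varphi(x)|_{[-n-r,n+r]}\qquad(n\ge0).
\end{equation}

\section{The capacity of a set of measures}\label{sec:capacity}

\subsection{A first attempt: maximize block entropy}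
A strictly concave function on a convex set has at most one maximizer, and any symmetry of the function fixes it. The block entropy $H_n$ is strictly concave in the marginal $\mu_n$, and it is nearly symmetric: \eqref{eq:CHL} gives $H_{n+r}(\varphi_*\mu)\ge H_n(\mu)$. Let $S_n$ be the maximum of $H_n$ on $\mathcal P_\sigma(\Sigma)$, a nondecreasing sequence.

Suppose first that $\Sigma$ is finite, and take $n$ so large that windows $[-n,n]$ separate its points. Then $S_n=S_{n+r}=\log|\Sigma|$. If $\mu$ maximizes $H_n$, then both $\mu$ and $\varphi_*\mu$ maximize $H_{n+r}$, and (E4) forces $\mu_{n+r}=(\varphi_*\mu)_{n+r}$, that is, $\mu=\varphi_*\mu$. The argument used only $S_{n+r}=S_n$, and an approximate equality would give an approximate conclusion. If $h(\Sigma)=0$, then $S_n\le\log N_n=o(n)$, so $S_{n+r}-S_n$ is small for many $n$. If $h=h(\Sigma)>0$, then $(2n+1)h\le S_n\le\log N_n$, so $S_{n+r}-S_n$ is $2rh$ on average and the argument breaks down. Subtracting $(2n+1)h$ from $H_n$ does not help, since the inequality for automorphisms then loses exactly $2rh$.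

We need a quantity with the linear term removed that still cannot decrease when a window is replaced by one that determines it. Mutual information has the second property by (E1). It has the first when the word is compared with a random choice among measures of the same entropy.

\subsection{Ensembles}
Let $M\subset\mathcal P_\sigma(A^{\mathbb Z})$ be nonempty and convex. An \emph{ensemble} in $M$ is a finite list $m=(p_i,\mu_i)_{i\le k}$ with $\mu_i\in M$, $p_i\ge0$ and $\sum_ip_i=1$. Its \emph{barycenter} is $b(m)=\sum_ip_i\mu_i\in M$. Choose $\Theta=i$ with probability $p_i$, and given $\Theta=i$ choose $x$ with law $\mu_i$. The window $x|_{[-n,n]}$ has law $b(m)_n$, and law $(\mu_i)_n$ given $\Theta=i$, so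
\begin{equation}\label{eq:In}
I_n(m):=I\big(\Theta;x|_{[-n,n]}\big)=H_n(b(m))-\sum_ip_iH_n(\mu_i).
\end{equation}
This measures how much a word of length $2n+1$ reveals about the measure from which it was drawn. The \emph{capacity} of $M$ at level $n$ is $J_n(M)=\sup_mI_n(m)$, the supremum over all ensembles in $M$; it is at most $(2n+1)\log|A|$. For a map $\Phi\colon M\to M$ put $\Phi m=(p_i,\Phi\mu_i)_{i\le k}$. If $\Phi$ is affine, then $b(\Phi m)=\Phi b(m)$. For ensembles $m,m'$ let $\frac12m+\frac12m'$ be the concatenated list with halved weights.

\begin{lemma}\label{lem:basic}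
Let $m,m'$ be ensembles in $M$ and $n\ge0$.
\begin{itemize}
\item[(a)] $I_n(m)\le I_{n+1}(m)$, and so $J_n(M)\le J_{n+1}(M)$.
\item[(b)] $I_n(\frac12m+\frac12m')\ge\frac12I_n(m)+\frac12I_n(m')+\frac18\|b(m)_n-b(m')_n\|_1^2$.
\item[(c)] Suppose that $M\subset\mathcal P_\sigma(\Sigma)$, $\varphi\in\operatorname{Aut}(\Sigma)$, $\varphi_*M\subset M$, and $r$ is a radius of $\varphi^{-1}$. Then $I_{n+r}(\varphi_*m)\ge I_n(m)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The window $[-n,n]$ is a function of the window $[-n-1,n+1]$; apply (E1).

(b) Put $q=b(m)_n$, $q'=b(m')_n$ and $s=\frac12(q+q')$, the marginal of the barycenter of $\frac12m+\frac12m'$. The sums in \eqref{eq:In} cancel in the difference, so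
\[
I_n(\tfrac12m+\tfrac12m')-\tfrac12I_n(m)-\tfrac12I_n(m')=H(s)-\tfrac12H(q)-\tfrac12H(q'),
\]
and (E4) applies.

(c) Let $(\Theta,x)$ be drawn from $m$ and $y=\varphi(x)$. Given $\Theta=i$, the point $y$ has law $\varphi_*\mu_i$, so $I(\Theta;y|_{[-n-r,n+r]})=I_{n+r}(\varphi_*m)$. Now use \eqref{eq:CHL} and (E1).
\end{proof}

\begin{example}[Two full shifts]\label{ex:two}
Let $\Sigma=\{0,1\}^{\mathbb Z}\cup\{2,3\}^{\mathbb Z}$, so $N_n=2\cdot2^{2n+1}$ and $h(\Sigma)=\log2$. Let $\lambda,\lambda'$ be the uniform product measures on the two pieces. By \eqref{eq:KS}, an invariant measure on one piece has entropy $\log 2$ only if all its marginals are uniform. Since $h$ is affine, the set of measures of maximal entropy is $M=\{\mu_t=t\lambda+(1-t)\lambda':0\le t\le1\}$. A word shows which piece it comes from, so $H_n(\mu_t)=H(t,1-t)+(2n+1)\log2$. For $m=(p_i,\mu_{t_i})$ and $t=\sum_ip_it_i$ the linear terms cancel in \eqref{eq:In}: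
\[
I_n(m)=H(t,1-t)-\sum_ip_iH(t_i,1-t_i).
\]
Hence $J_n(M)=\log2$ for all $n$, the value is attained by $m_0=\big((\frac12,\lambda),(\frac12,\lambda')\big)$, and every ensemble that attains it has barycenter $\mu_{1/2}$. For an automorphism $\varphi$, Lemma~\ref{lem:basic}(c) gives $I_{n+r}(\varphi_*m_0)\ge\log2$. So $\varphi_*m_0$ is optimal, and its barycenter $\varphi_*\mu_{1/2}$ equals $\mu_{1/2}$. This is the whole proof, in a case where the capacity does not grow.
\end{example}

\begin{example}[Unbounded capacity]\label{ex:unbounded}
For $p\ge1$ let $O_p$ be the orbit of the periodic point $(10^{p-1})^\infty$ and $\nu_p$ the uniform measure on it. Let $\Sigma$ be the union of all $O_p$ and the points with at most one symbol $1$; this set is closed. A word of length $L$ is determined by the positions of its first two symbols $1$, so $N_n\le(2n+2)^2$ and $h(\Sigma)=0$. Take $M=\mathcal P_\sigma(\Sigma)$. For $p\le n$, a word of length $2n+1$ from $O_p$ contains two symbols $1$ and so reveals $p$. The ensemble $(\frac1n,\nu_p)_{p\le n}$ therefore has $I_n=\log n$, and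
\[
\log n\le J_n(M)\le\log N_n\le2\log(2n+2).
\]
A fixed ensemble has $I_n(m)\le H(\Theta)$ for all $n$, so no ensemble is nearly optimal at all levels. We must choose the level $n$ first, where $J_{n+r}-J_n$ is small, and the ensemble afterwards.
\end{example}

\begin{example}[Linear capacity]\label{ex:linear}
Let $M=\mathcal P_\sigma(\{0,1\}^{\mathbb Z})$ and $L=2n+1$. The uniform measure on the $2^L$ points fixed by $\sigma^L$ has $H_n=L\log2$, and it is the barycenter of an ensemble of uniform measures on orbits with at most $L$ points, each with $H_n\le\log L$. So $J_n(M)\ge L\log2-\log L$. The set $M$ has to be cut down before the capacity becomes sublinear, and this is why we pass to measures of maximal entropy.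
\end{example}

\section{A fixed-point criterion}\label{sec:criterion}

We allow a small loss $\eta$ of information, which is not needed for shifts but is needed in Section~\ref{sec:expansive}.

\begin{proposition}\label{prop:criterion}
Let $M\subset\mathcal P_\sigma(A^{\mathbb Z})$ be nonempty, closed and convex, and let $\mathcal F$ be a set of continuous affine maps $M\to M$. Suppose that
\begin{itemize}
\item[(S)] $J_n(M)=o(n)$;
\item[(R)] for every $\Phi\in\mathcal F$ and $\eta>0$ there is $r\ge1$ such that $I_{n+r}(\Phi m)\ge I_n(m)-\eta$ for all $n\ge0$ and all ensembles $m$ in $M$.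
\end{itemize}
Then there is $\mu\in M$ with $\Phi\mu=\mu$ for all $\Phi\in\mathcal F$.
\end{proposition}

\begin{proof}
Write $J_n=J_n(M)$. For a finite set $F\subset\mathcal F$, an integer $n_0\ge0$ and $\eta>0$ let
\[
K(F,n_0,\eta)=\big\{\mu\in M:\ \|\mu_{n_0}-(\Phi\mu)_{n_0}\|_1\le5\sqrt\eta\ \text{ for all }\Phi\in F\big\}.
\]

\emph{Each such set is nonempty.} By Lemma~\ref{lem:basic}(a), a value of $r$ that works in (R) can be increased, so one $r$ serves all $\Phi\in F$. There is $n\ge n_0$ with $J_{n+r}-J_n<\eta$: otherwise $J_{n_0+kr}\ge k\eta$ for all $k$, against (S). Fix such an $n$ and choose an ensemble $m$ with $I_n(m)>J_n-\eta$. By Lemma~\ref{lem:basic}(a) and (R), for $\Phi\in F$,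
\[
I_{n+r}(m)\ge I_n(m)>J_{n+r}-2\eta,\qquad I_{n+r}(\Phi m)\ge I_n(m)-\eta>J_{n+r}-3\eta .
\]
So $m$ and $\Phi m$ are both nearly optimal at the same level $n+r$. Let $\mu=b(m)$, so that $b(\Phi m)=\Phi\mu$. Lemma~\ref{lem:basic}(b) gives
\[
J_{n+r}\ge I_{n+r}\big(\tfrac12m+\tfrac12\Phi m\big)\ge J_{n+r}-3\eta+\tfrac18\big\|\mu_{n+r}-(\Phi\mu)_{n+r}\big\|_1^2 .
\]
Hence $\|\mu_{n+r}-(\Phi\mu)_{n+r}\|_1\le\sqrt{24\eta}\le5\sqrt\eta$. Passing to the marginal on $[-n_0,n_0]$ does not increase the $\ell^1$ distance, by the triangle inequality. Thus $\mu\in K(F,n_0,\eta)$.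

\emph{Compactness.} The sets $K(F,n_0,\eta)$ are closed in the compact set $M$, because each $\Phi$ is continuous. The set $K(F\cup F',\max(n_0,n_0'),\min(\eta,\eta'))$ lies in both $K(F,n_0,\eta)$ and $K(F',n_0',\eta')$, so finite intersections are nonempty, and all these sets have a common point $\mu$. It satisfies $\mu_{n_0}=(\Phi\mu)_{n_0}$ for all $n_0$ and all $\Phi\in\mathcal F$, so $\Phi\mu=\mu$.
\end{proof}

The criterion uses no algebraic property of $\mathcal F$. Condition (S) concerns $M$ alone, and the next lemma reduces it to a property of entropy.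

\begin{lemma}\label{lem:sublinear}
Let $M\subset\mathcal P_\sigma(A^{\mathbb Z})$ be nonempty, closed and convex. If the restriction of $h$ to $M$ is continuous, then $J_n(M)=o(n)$.
\end{lemma}

\begin{proof}
Let $E_L=\sup_{\mu\in M}\big(H^{[L]}(\mu)-Lh(\mu)\big)$, which is nonnegative by \eqref{eq:KS}. For an ensemble $m$, \eqref{eq:KS} gives $H_n(\mu_i)\ge(2n+1)h(\mu_i)$, and $\sum_ip_ih(\mu_i)=h(b(m))$ because $h$ is affine. So \eqref{eq:In} gives
\[
I_n(m)\le H_n(b(m))-(2n+1)h(b(m))\le E_{2n+1}.
\]
It remains to show $E_L=o(L)$, that is, that the convergence in \eqref{eq:KS} is uniform on $M$. Since $H^{[2L]}\le2H^{[L]}$, the continuous functions $2^{-k}H^{[2^k]}$ decrease pointwise to $h$. By Dini's theorem, a monotone sequence of continuous functions on a compact space with a continuous limit converges uniformly, so $E_{2^k}/2^k\to0$. The sequence $E_L$ is subadditive, being a supremum of subadditive sequences, and Fekete's lemma gives $E_L/L\to\inf_LE_L/L=0$.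
\end{proof}

\section{Shifts}\label{sec:shifts}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $h=h(\Sigma)$ and $M=\{\mu\in\mathcal P_\sigma(\Sigma):h(\mu)=h\}$. By the variational principle $h$ is the supremum of the entropy function, which is upper semicontinuous and affine on the compact convex set $\mathcal P_\sigma(\Sigma)$. So $M$ is nonempty, closed and convex. Automorphisms preserve entropy, so each $\varphi_*$ is a continuous affine map $M\to M$. Condition (R) holds with no loss, by Lemma~\ref{lem:basic}(c). For (S) there is an explicit bound: $H_n(b(m))\le\log N_n$ and $H_n(\mu_i)\ge(2n+1)h$ by \eqref{eq:KS}, so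
\[
0\le J_n(M)\le\log N_n-(2n+1)h=o(n).
\]
Proposition~\ref{prop:criterion} gives $\mu\in M$ with $\varphi_*\mu=\mu$ for all $\varphi\in\operatorname{Aut}(\Sigma)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fixed}]
By upper semicontinuity, $h$ attains its maximum $h_M$ on $M$. The set $M'=\{\mu\in M:h(\mu)=h_M\}$ is nonempty, closed, convex and $\Gamma$-invariant, for the same reasons as above. Counting words no longer gives (S), since $h_M$ may be smaller than $h(\Sigma)$, but $h$ is constant on $M'$ and Lemma~\ref{lem:sublinear} applies. Condition (R) is again Lemma~\ref{lem:basic}(c). Proposition~\ref{prop:criterion} gives a $\Gamma$-invariant measure in $M'$.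

Now let $\sigma\in\Gamma$ and let $K$ be as in the last statement. Then $\sigma_*K\subset K$, so $K\cap\mathcal P_\sigma(\Sigma)$ is nonempty. It is closed and convex, and it is $\Gamma$-invariant because the elements of $\Gamma$ commute with $\sigma$. Apply the first part to it.
\end{proof}

An \emph{equilibrium state} of a continuous function $f$ on $\Sigma$ is a maximizer of $h(\mu)+\int f\,d\mu$ on $\mathcal P_\sigma(\Sigma)$.

\begin{corollary}\label{cor:equilibrium}
Let $\Gamma$ be a subgroup of $\operatorname{Aut}(\Sigma)$, and let $f\in C(\Sigma)$ satisfy $\int f\,d\varphi_*\mu=\int f\,d\mu$ for all $\mu\in\mathcal P_\sigma(\Sigma)$ and $\varphi\in\Gamma$. Then $f$ has a $\Gamma$-invariant equilibrium state.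
\end{corollary}

\begin{proof}
The function $\mu\mapsto h(\mu)+\int f\,d\mu$ is upper semicontinuous, affine and unchanged by $\Gamma$. Its set of maximizers is therefore nonempty, closed, convex and $\Gamma$-invariant, and Theorem~\ref{thm:fixed} applies.
\end{proof}

Two systems are \emph{conjugate} if a homeomorphism between them intertwines the maps. For a shift $Z$ let $Z\sqcup Z$ denote $Z\times\{1,2\}$ with the map $\sigma\times\mathrm{id}$.

\begin{corollary}\label{cor:double}
No shift $Z$ is conjugate to $Z\sqcup Z$.
\end{corollary}

\begin{proof}
Write $\cong$ for conjugacy and suppose $Z\cong Z\sqcup Z$. Splitting one of the two copies again, we get $Z=Z_1\sqcup Z_2\sqcup Z_3$ with each $Z_i$ clopen, shift-invariant and conjugate to $Z$. Conjugacies between clopen invariant pieces glue to automorphisms of $Z$. Thus every permutation of the $Z_i$ is realized by an automorphism. Also $Z_1\cup Z_2\cong Z\sqcup Z\cong Z_1$ and $Z_3\cong Z\sqcup Z\cong Z_2\cup Z_3$, so some automorphism maps $Z_1\cup Z_2$ onto $Z_1$. A characteristic measure $\mu$ satisfies $\mu(Z_1)=\mu(Z_2)=\mu(Z_3)$ and $\mu(Z_1\cup Z_2)=\mu(Z_1)$.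 Then $\mu(Z_2)=0$ and $\mu(Z)=0$, a contradiction.
\end{proof}

\section{Expansive homeomorphisms}\label{sec:expansive}

Let $T$, $X$, $\Gamma$ be as in Theorem~\ref{thm:expansive}. To use Proposition~\ref{prop:criterion} we must code the orbit of $x$ by a sequence of symbols. Coding by a partition has two defects when $X$ has no clopen partition into small sets: the law of the code is not continuous in the measure, and knowing a point approximately does not tell us its cell. We label points at random instead, with probabilities that are Lipschitz functions of the point. An approximate point then gives the right label with small probability of error. Condition (R) asks that the total loss over a window of length $2n+1$ be bounded independently of $n$, so these errors have to be summable. For this we need a metric in which expansiveness is exponential.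

\subsection{The metric}
By a theorem of Fathi \cite[Theorem 5.1]{Fathi} there are a compatible metric $d$ on $X$ and constants $k>1$, $\varepsilon>0$ such that, for all $x,y\in X$,
\begin{equation}\label{eq:fathi}
\max\{d(Tx,Ty),\,d(T^{-1}x,T^{-1}y)\}\ge\min\{k\,d(x,y),\,\varepsilon\}.
\end{equation}

\begin{lemma}\label{lem:contract}
If $d(T^jx,T^jy)<\varepsilon$ for $|j|\le n$, then $d(x,y)\le\varepsilon k^{-n}$. If this holds for all $j\in\mathbb Z$, then $x=y$.
\end{lemma}

\begin{proof}
Put $D_i=\max_{|j|\le i}d(T^jx,T^jy)$. Let $i<n$ and let the maximum $D_i$ be attained at $j$. Apply \eqref{eq:fathi} to $T^jx,T^jy$. The left side is at most $D_{i+1}<\varepsilon$, so the minimum on the right is $kD_i$, and $D_{i+1}\ge kD_i$. Hence $d(x,y)=D_0\le k^{-n}D_n\le\varepsilon k^{-n}$.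
\end{proof}

\subsection{Random labels}
Cover $X$ by finitely many open balls $B(z_a,\varepsilon/4)$, $a\in A$. Let $\gamma_a=\max(0,\frac\varepsilon4-d(\cdot,z_a))$ and $f_a=\gamma_a/\sum_{a'}\gamma_{a'}$. The denominator is Lipschitz and bounded below by a positive constant, so $f(x)=(f_a(x))_{a\in A}$ is a probability vector on $A$ and
\begin{equation}\label{eq:lip}
\tfrac12\|f(x)-f(y)\|_1\le\Lambda\,d(x,y)
\end{equation}
for some $\Lambda>0$. The closure $C_a$ of $\{f_a>0\}$ has diameter at most $\varepsilon/2$. Let $G(x)=H(f(x))$, a continuous function on $X$.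

For $\mu\in\mathcal P(X)$ let $\hat\mu$ be the law of $(x,\omega)\in X\times A^{\mathbb Z}$, where $x$ has law $\mu$ and, given $x$, the \emph{labels} $\omega_j$ are independent with laws $f(T^jx)$. Let $\bar\mu$ be the law of $\omega$. For a Borel set $B$, a finite set $S\subset\mathbb Z$ and $w\in A^S$,
\[
\hat\mu\big(x\in B,\ \omega|_S=w\big)=\int_B\prod_{j\in S}f_{w_j}(T^jx)\,d\mu(x).
\]
With $B=X$ the integrand is continuous, so $\mu\mapsto\bar\mu$ is affine and continuous. The formula also shows that if $\mu$ is $T$-invariant, then $\hat\mu$ is invariant under $T\times\sigma$ and $\bar\mu$ is invariant under $\sigma$.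

\begin{lemma}\label{lem:decode}
There are a closed set $\Omega\subset A^{\mathbb Z}$ and a continuous map $\pi\colon\Omega\to X$ such that, for every $\mu\in\mathcal P(X)$, $\hat\mu$-almost surely $\omega\in\Omega$ and $x=\pi(\omega)$. In particular $\mu=\pi_*\bar\mu$, and the map $\mu\mapsto\bar\mu$ is injective.
\end{lemma}

\begin{proof}
The set $R=\{(x,\omega):T^jx\in C_{\omega_j}\text{ for all }j\}$ is closed in $X\times A^{\mathbb Z}$. It has full $\hat\mu$-measure, since almost surely $f_{\omega_j}(T^jx)>0$ for all $j$. If $(x,\omega),(x',\omega)\in R$, then $d(T^jx,T^jx')\le\varepsilon/2$ for all $j$, so $x=x'$ by Lemma~\ref{lem:contract}. The projection $R\to A^{\mathbb Z}$ is thus a continuous injection of a compact space, hence a homeomorphism onto a closed set $\Omega$. Let $\pi(\omega)$ be the first coordinate of the preimage of $\omega$.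
\end{proof}

The labels carry the entropy of $\mu$ plus the noise of the labeling. The following identity is a case of the Abramov--Rokhlin formula; we give the short direct proof.

\begin{lemma}\label{lem:AR}
For $\mu\in\mathcal P_T(X)$ we have $h(\bar\mu)=h(\mu)+\int G\,d\mu$.
\end{lemma}

\begin{proof}
Let $\mathcal Q$ be a finite Borel partition of $X$ with $N$ cells, let $Q_j$ be the cell containing $T^jx$, and write $Q^L=(Q_0,\dots,Q_{L-1})$ and $\omega^L=\omega|_{[0,L)}$. The process $(Q_j,\omega_j)_j$ is stationary under $\hat\mu$, and
\begin{equation}\label{eq:chain}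
H(\omega^L)+H(Q^L\mid\omega^L)=H(Q^L)+H(\omega^L\mid Q^L).
\end{equation}

First, $H(Q^L\mid\omega^L)=o(L)$. By Lemma~\ref{lem:decode}, $Q_0$ is almost surely a Borel function of $\omega$. Borel sets of $A^{\mathbb Z}$ can be approximated in measure by sets that depend on finitely many coordinates. So for $e\in(0,\frac12]$ there are $s$ and a function of $\omega|_{[-s,s]}$ that equals $Q_0$ with probability at least $1-e$. By (E3) and stationarity, $H(Q_j\mid\omega^L)\le\beta_N(e)$ when $[j-s,j+s]\subset[0,L)$. Therefore $H(Q^L\mid\omega^L)\le2s\log N+L\beta_N(e)$, and $\beta_N(e)\to0$ as $e\to0$.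

Second, $L\int G\,d\mu\le H(\omega^L\mid Q^L)\le L\,H(\omega_0\mid Q_0)$. The upper bound follows from $H(\omega_j\mid Q^L)\le H(\omega_j\mid Q_j)$ and stationarity. For the lower bound, given a value of $Q^L$, the law of $\omega^L$ is the average, over the points $x$ with that value, of the product of the laws $f(T^jx)$, $0\le j<L$. This product has entropy $\sum_{j<L}G(T^jx)$. Concavity of $H$ gives $H(\omega^L\mid Q^L)\ge\int\sum_{j<L}G(T^jx)\,d\mu=L\int G\,d\mu$.

Divide \eqref{eq:chain} by $L$ and let $L\to\infty$. By \eqref{eq:KS},
\[
h(\mu,\mathcal Q)+\int G\,d\mu\ \le\ h(\bar\mu)\ \le\ h(\mu)+H(\omega_0\mid Q_0).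
\]
The supremum over $\mathcal Q$ on the left gives one inequality. For the other, let all cells have diameter at most $\rho$. Given $x\in Q$, the law of $\omega_0$ is the average of $f$ over $Q$, which by \eqref{eq:lip} is within $2\Lambda\rho$ in $\ell^1$ of $f(x)$ for every $x\in Q$. As $H$ is uniformly continuous, $H(\omega_0\mid Q_0)\to\int G\,d\mu$ when $\rho\to0$.
\end{proof}

\subsection{Automorphisms lose little information}
For an ensemble $m=(p_i,\mu_i)$ of measures in $\mathcal P_T(X)$ write $\bar m=(p_i,\bar\mu_i)$, an ensemble in $\mathcal P_\sigma(A^{\mathbb Z})$. The labels of $x$ are not a function of the labels of $\varphi x$, so Lemma~\ref{lem:basic}(c) needs a substitute. From the labels of $\varphi x$ we guess a point whose orbit stays near that of $x$, label the guess afresh, and couple these labels with those of $x$.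

\begin{lemma}\label{lem:loss}
Let $\varphi$ be a homeomorphism of $X$ commuting with $T$, and let $\eta>0$. There is $r\ge1$ such that $I_{n+r}(\overline{\varphi_*m})\ge I_n(\bar m)-\eta$ for all $n\ge0$ and all ensembles $m$ of measures in $\mathcal P_T(X)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:contract} and uniform continuity of $\varphi^{-1}$ there is $\ell\ge0$ such that
\begin{equation}\label{eq:ell}
d(T^iy,T^iy')<\varepsilon\ \ (|i|\le\ell)\quad\Longrightarrow\quad d(\varphi^{-1}y,\varphi^{-1}y')<\varepsilon .
\end{equation}
Let $r>\ell$ be so large that $\Lambda\varepsilon k^{-(r-\ell)}\le\frac12$, and fix $n$ and $m=(p_i,\mu_i)$. Call a word $w\in A^{[-n-r,n+r]}$ \emph{admissible} if some $y\in X$ has $f_{w_j}(T^jy)>0$ for all $|j|\le n+r$. For each admissible $w$ choose such a point $y_w$ and put $x_w=\varphi^{-1}y_w$.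

\emph{The random variables.} Choose $\Theta=i$ with probability $p_i$, then $x$ with law $\mu_\Theta$, and put $y=\varphi x$. Given $(\Theta,x)$, let $W=(W_j)_{|j|\le n+r}$ have independent coordinates with laws $f(T^jy)$. Almost surely $f_{W_j}(T^jy)>0$ for all $j$, so $W$ is admissible. Given $(\Theta,x,W)$, choose pairs $(U_j,U'_j)$, $|j|\le n$, independently, with law the coupling (E5) of $f(T^jx)$ and $f(T^jx_W)$. Put $U=(U_j)_{|j|\le n}$ and $U'=(U'_j)_{|j|\le n}$. Three facts follow.
\begin{itemize}
\item Given $(\Theta,x,W)$, the law of $U$ is the product of the $f(T^jx)$, which does not involve $W$. So $U$ is a labeling of $x$ on $[-n,n]$, and $I(\Theta;U)=I_n(\bar m)$.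
\item Given $\Theta=i$, the point $y$ has law $\varphi_*\mu_i$ and $W$ is a labeling of $y$. So $I(\Theta;W)=I_{n+r}(\overline{\varphi_*m})$.
\item Given $(\Theta,x,W)$, the law of $U'$ is the product of the $f(T^jx_W)$, which depends on $W$ alone. So $\Theta$ and $U'$ are conditionally independent given $W$, and $I(\Theta;U')\le I(\Theta;W)$ by (E1).
\end{itemize}
Together with (E2) these give
\[
I_n(\bar m)\le I(\Theta;U')+H(U\mid U')\le I_{n+r}(\overline{\varphi_*m})+H(U\mid U').
\]

\emph{The loss $H(U\mid U')$.} Almost surely, $T^iy$ and $T^iy_W$ both lie in $C_{W_i}$, so $d(T^iy,T^iy_W)<\varepsilon$ for $|i|\le n+r$. For $|i|\le n+r-\ell$ apply \eqref{eq:ell} to the points $T^iy,T^iy_W$. Since $\varphi^{-1}T^i=T^i\varphi^{-1}$, this gives $d(T^ix,T^ix_W)<\varepsilon$. For $|j|\le n$, the orbits of $T^jx$ and $T^jx_W$ are thus $\varepsilon$-close at all times of absolute value at most $n-|j|+r-\ell$. Lemma~\ref{lem:contract}, \eqref{eq:lip} and (E5) yield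
\[
P(U_j\ne U'_j)\le e_j:=\Lambda\varepsilon k^{-(n-|j|+r-\ell)}\le\tfrac12 .
\]
The errors are largest at the two ends of the window and decay geometrically toward the center. Each value of $s=n-|j|$ occurs at most twice, so (E3) gives
\[
H(U\mid U')\le\sum_{|j|\le n}H(U_j\mid U'_j)\le\sum_{|j|\le n}\beta_{|A|}(e_j)\le2\sum_{t\ge r-\ell}\beta_{|A|}\big(\Lambda\varepsilon k^{-t}\big)=:\eta_r .
\]
The number $\eta_r$ does not depend on $n$ or $m$. Since $-(1-e)\log(1-e)\le e$, we have $\beta_{|A|}(e)\le e\,(\log\frac1e+1+\log|A|)$. So $\eta_r$ is the tail of a convergent series, and $\eta_r\le\eta$ for $r$ large.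
\end{proof}

\subsection{Proof of Theorem~\ref{thm:expansive}}
Entropy on $\mathcal P_T(X)$ is finite, affine and upper semicontinuous (see \cite[Theorems 8.1 and 8.2]{Walters}); this also follows from $h(\mu)=h(\bar\mu)-\int G\,d\mu$ and the same properties on $\mathcal P_\sigma(A^{\mathbb Z})$. Hence the set $M'$ of entropy maximizers in $M$ is nonempty, closed, convex and $\Gamma$-invariant. Let $h_M$ be the value of $h$ on $M'$.

The map $\mu\mapsto\bar\mu$ is affine, continuous and injective, so it is an affine homeomorphism from $M'$ onto a closed convex set $\overline{M'}\subset\mathcal P_\sigma(A^{\mathbb Z})$. Each $\varphi\in\Gamma$ defines a continuous affine map $\Phi_\varphi\colon\overline{M'}\to\overline{M'}$ by $\Phi_\varphi\bar\mu=\overline{\varphi_*\mu}$. These maps need not preserve the entropy of the labels, and that entropy need not be constant on $\overline{M'}$. But Lemma~\ref{lem:AR} shows that $h(\bar\mu)=h_M+\int G\,d\mu$ is continuous there, and Lemma~\ref{lem:sublinear} asks for no more. So (S) holds. Every ensemble in $\overline{M'}$ has the form $\bar m$, with $\Phi_\varphi\bar m=\overline{\varphi_*m}$,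 so Lemma~\ref{lem:loss} is (R). Proposition~\ref{prop:criterion} gives $\mu\in M'$ with $\overline{\varphi_*\mu}=\bar\mu$ for all $\varphi\in\Gamma$, and $\varphi_*\mu=\mu$ by Lemma~\ref{lem:decode}. For the last statement take $M=\mathcal P_T(X)$ and let $\Gamma$ be the group of all homeomorphisms commuting with $T$. \qed

\section{Limits of the theorems}\label{sec:sharp}

\begin{example}[Expansiveness cannot be dropped]\label{ex:cantor}
Expansiveness entered the proof through Lemma~\ref{lem:contract}. Without it the conclusion fails even for a zero-dimensional system of zero entropy. Let $T$ be the identity on the Cantor set $C$, so every homeomorphism of $C$ commutes with $T$. Every nonempty clopen subset of $C$ is homeomorphic to $C$. Hence, if $V,V'$ are nonempty proper clopen sets, homeomorphisms $V\to V'$ and $C\setminus V\to C\setminus V'$ glue to a homeomorphism of $C$ mapping $V$ onto $V'$. Write $C=C_1\sqcup C_2\sqcup C_3$ with nonempty clopen pieces. A probability $\mu$ invariant under all homeomorphisms has $\mu(C_1)=\mu(C_1\cup C_2)$, so $\mu(C_2)=0$. The same holds for $C_1$ and $C_3$ after renumbering, which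 is absurd.
\end{example}

\begin{example}[Automorphisms cannot be replaced by endomorphisms]
Invertibility gave the invariance of entropy and the recovery of $x$ from $\varphi(x)$ in \eqref{eq:CHL} and \eqref{eq:ell}. On $\{0,1\}^{\mathbb Z}$ the constant maps $x\mapsto0^\infty$ and $x\mapsto1^\infty$ are continuous and commute with the shift. The only probability invariant under the first is $\delta_{0^\infty}$, and the only one invariant under the second is $\delta_{1^\infty}$, so they have no common invariant probability measure. Condition (R) fails as badly as it can: the image of any ensemble under a constant map has $I_n=0$ for all $n$.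
\end{example}

\begin{example}[Ergodicity cannot be required]
The measures that we construct are limits of barycenters, and convexity of $M$ is used whenever a barycenter is formed. For $\Sigma=\{0^\infty,1^\infty\}$ the automorphisms are the identity and the exchange of the two points. The unique characteristic measure is $\frac12(\delta_{0^\infty}+\delta_{1^\infty})$, and it is not ergodic, since the invariant set $\{0^\infty\}$ has measure $\frac12$.
\end{example}

\begin{thebibliography}{9}

\bibitem{Fathi}
Fathi, \emph{Comm. Math. Phys.} 126 (1989).

\bibitem{FT}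
Joshua Frisch and Omer Tamuz, \emph{Characteristic measures of symbolic dynamical systems}, arXiv:1908.02930 (2019).

\bibitem{Walters}
Walters, \emph{An Introduction to Ergodic Theory}.

\end{thebibliography}
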